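\title{A ZFC example of a regular $P$-space that is not weakly discretely generated}

\begin{abstract}
We construct, in ZFC, a zero-dimensional Hausdorff $P$-space that is not weakly discretely generated. The space is a product of $\omega_1$ rapidly increasing regular cardinals, with a topology that freezes initial coordinates and lets the others grow, together with one point at infinity. More generally, for every infinite regular cardinal $\kappa$ and every cardinal $\tau$ we obtain a zero-dimensional Hausdorff $P_\kappa$-space with a non-isolated point $p$ that lies in the closure of no union of at most $\tau$ right-separated subspaces of the complement of $\{p\}$, while that complement is discretely generated.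
\end{abstract}

\section{Introduction}\label{sec:intro}

A topological space is a \emph{$P$-space} if every $G_\delta$ set is open, that is, if every countable intersection of open sets is open. A subset $D$ of a space is \emph{discrete} if it is discrete in the subspace topology; it need not be closed. A space $X$ is
\begin{itemize}
\item \emph{discretely generated} if for every $A\subset X$ and every $x\in\overline A$ there is a discrete set $D\subset A$ with $x\in\overline D$;
\item \emph{weakly discretely generated} if for every non-closed $A\subset X$ there is a discrete set $D\subset A$ with $\overline D\setminus A\neq\emptyset$.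
\end{itemize}
The first property implies the second: apply it to a point $x\in\overline A\setminus A$. The second says that discrete sets determine the topology: a set is closed as soon as it contains the closures of its discrete subsets.

This is a weakening of the statement that convergent sequences determine the topology. Suppose that $X$ is Hausdorff and that a sequence in $A$ converges to a point $x\notin A$. Each term has a neighborhood disjoint from a neighborhood of $x$, and that neighborhood contains only finitely many terms; so the range of the sequence is a discrete subset of $A$ with $x$ in its closure. In a $T_1$ $P$-space sequences are of no use: the complement of a countable set is a $G_\delta$, so every countable set is closed, and a discrete set whose closure leaves $A$ must be uncountable. It is natural to ask whether uncountable discrete sets can do in $P$-spaces what sequences do elsewhere.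

In the simplest cases they can, and regularity is the reason. In a regular $P$-space a point with a local base of size at most $\aleph_1$ has a decreasing base of clopen sets. The differences of consecutive members of this base are disjoint open sets, and choosing points of $A$ in them produces a discrete set that accumulates at the point (Lemma~\ref{lem:chain} and Example~\ref{ex:character}). One might therefore guess that regular $P$-spaces are always weakly discretely generated. It is known, however, that if $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_2$, then there is a regular $P$-space that is not weakly discretely generated; all previously known $P$-spaces that fail to be weakly discretely generated are Hausdorff but not regular. What remains is whether the cardinal arithmetic is needed. The following question comes from Spadaro and Szeptycki~\cite{SS}.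

\begin{quote}
\emph{Is there, in ZFC, a regular $P$-space that is not weakly discretely generated?}
\end{quote}

The answer is yes.

\begin{theorem}[ZFC]\label{thm:main}
There is a zero-dimensional Hausdorff, hence regular, $P$-space $X=Y\cup\{p\}$, with $p\notin Y$, that is not weakly discretely generated: $Y$ is not closed in $X$, but $\overline D\subset Y$ for every discrete $D\subset Y$.
\end{theorem}

The space is explicit, and the same construction gives more. A space is a \emph{$P_\kappa$-space} if every intersection of fewer than $\kappa$ open sets is open; thus every space is a $P_\omega$-space, and the $P$-spaces are the $P_{\omega_1}$-spaces. A subspace $D$ is \emph{right-separated} if it has a well-order $\prec$ such that every $d\in D$ has a neighborhood $U$ with $U\cap D\subset\{e: e\preceq d\}$, and \emph{left-separated} if it has a well-order $\prec$ such that every $d\in D$ has a neighborhood $U$ with $U\cap D\subset\{e: d\preceq e\}$. So each point of a right-separated set can be separated from the later points, and each point of a left-separated set from the earlier ones. A discrete set has both properties, under any well-order. A space is \emph{scattered} if each of its nonempty subspaces has an isolated point.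

\begin{theorem}[ZFC]\label{thm:general}
For every infinite regular cardinal $\kappa$ and every cardinal $\tau$ there are a zero-dimensional Hausdorff $P_\kappa$-space $X$ without isolated points and a point $p\in X$ with the following properties.
\begin{enumerate}
\item[(1)] $p\in\overline{X\setminus\{p\}}$, but $p\notin\overline D$ whenever $D\subset X\setminus\{p\}$ is a union of at most $\tau$ right-separated (in particular, scattered or discrete) subspaces. So $X$ is not weakly discretely generated.
\item[(2)] $X\setminus\{p\}$ is discretely generated, and each of its points has a clopen local base that is decreasing of order type $\kappa$. So $p$ is the only point responsible for the failure.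
\item[(3)] ``Right-separated'' cannot be replaced by ``left-separated'' in {\rm(1)}. In any space, a non-isolated point $p$ whose singleton is closed lies in the closure of a left-separated subset of the complement of $\{p\}$.
\end{enumerate}
\end{theorem}

Nothing is lost by taking $\kappa$ regular: if $\kappa$ is singular, an intersection of $\kappa$ open sets is an intersection of fewer than $\kappa$ intersections of fewer than $\kappa$ open sets, so $P_\kappa$-spaces and $P_{\kappa^+}$-spaces coincide.

Section~\ref{sec:general} collects the facts that hold in arbitrary spaces. Section~\ref{sec:model} shows the idea in products of one and two cardinals. Section~\ref{sec:space} defines $X$, and Section~\ref{sec:cofinal} proves both theorems.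

\medskip
\noindent\textbf{Conventions.} Regular spaces are $T_1$. A space is \emph{zero-dimensional} if it has a base of clopen sets; a zero-dimensional Hausdorff space is regular, since every neighborhood of a point contains a clopen one. An ordinal is the set of smaller ordinals, and a cardinal is an initial ordinal; an infinite cardinal $\lambda$ is a limit ordinal, so $\alpha<\lambda$ implies $\alpha+1<\lambda$. An infinite cardinal $\lambda$ is \emph{regular} if the supremum of fewer than $\lambda$ ordinals below $\lambda$ is below $\lambda$, and \emph{singular} otherwise. We use the following theorems of ZFC about an infinite cardinal $\theta$: the successor cardinal $\theta^+$ is regular; $\theta\cdot\theta=\theta<2^\theta$; and $\theta^\theta\le(2^\theta)^\theta=2^\theta$. A product $\prod_{i<\kappa}\lambda_i$ is the set of functions $f$ on $\kappa$ with $f(i)<\lambda_i$ for all $i$, and $f{\restriction}i$ is the restriction of $f$ to $\{l:l<i\}$.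

\section{Decreasing bases, scattered sets and left-separated sets}\label{sec:general}

The first lemma describes points that are always reached by discrete sets. It will give part (2) of Theorem~\ref{thm:general}, and it shows what the point $p$ must avoid.

\begin{lemma}\label{lem:chain}
Let $Z$ be a $T_1$ space and $\kappa$ an infinite regular cardinal. Let $x\in Z$ have a local base $\{V_i:i<\kappa\}$ of clopen sets with $V_k\subset V_i$ for $i\le k$. If $A\subset Z$ and $x\in\overline A$, then there is a discrete set $D\subset A$ with $x\in\overline D$.
\end{lemma}

\begin{proof}
If $x\in A$, take $D=\{x\}$. Let $x\notin A$. We choose ordinals $k_\xi<\kappa$ and points $a_\xi\in A$ by recursion on $\xi<\kappa$. Put $k_0=0$. Given $k_\xi$, pick $a_\xi\in A\cap V_{k_\xi}$, which is possible because $x\in\overline A$. Since $a_\xi\ne x$ and $Z$ is $T_1$, some $V_m$ omits $a_\xi$; let $k_{\xi+1}=\max(m,k_\xi+1)$, so that $k_{\xi+1}>k_\xi$ and $a_\xi\notin V_{k_{\xi+1}}$. For limit $\xi$ let $k_\xi=\sup_{\zeta<\xi}k_\zeta$, which is below $\kappa$ by regularity.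

The sets $U_\xi=V_{k_\xi}\setminus V_{k_{\xi+1}}$ are open because $V_{k_{\xi+1}}$ is closed. They are pairwise disjoint because $U_\zeta\subset V_{k_\zeta}\subset V_{k_{\xi+1}}$ for $\xi<\zeta$. As $a_\xi\in U_\xi$, the set $D=\{a_\xi:\xi<\kappa\}$ is discrete. The sequence $\langle k_\xi\rangle$ is strictly increasing, so $k_\xi\ge\xi$ and $a_\xi\in V_{k_\xi}\subset V_\xi$. Thus $D$ meets every member of the base, and $x\in\overline D$.
\end{proof}

\begin{example}\label{ex:character}
A regular $P$-space $Z$ in which every point has a local base of size at most $\aleph_1$ is discretely generated. First, $Z$ is zero-dimensional: if $x\in U_0$ with $U_0$ open, choose open sets $U_n\ni x$ with $\overline{U_{n+1}}\subset U_n$; then $\bigcap_nU_n=\bigcap_n\overline{U_{n+1}}$ is both open and closed. Next, list a base of open neighborhoods of $x$ as $\{O_i:i<\omega_1\}$, with repetitions if necessary, and choose recursively clopen neighborhoods $V_i$ of $x$ inside $O_i\cap\bigcap_{l<i}V_l$, which is open because $i$ is countable. Lemma~\ref{lem:chain} applies with $\kappa=\omega_1$.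
\end{example}

So the point $p$ of Theorem~\ref{thm:main} cannot have a base as in Lemma~\ref{lem:chain}. Its neighborhoods will instead be indexed by a product of regular cardinals of different sizes.

\begin{lemma}\label{lem:scattered}
A space is right-separated if and only if it is scattered.
\end{lemma}

\begin{proof}
Let $D$ be scattered. Choose recursively $d_\xi$ to be an isolated point of $D\setminus\{d_\zeta:\zeta<\xi\}$ for as long as this set is nonempty. The points are distinct, so the recursion stops, and it has then enumerated $D$. A neighborhood that isolates $d_\xi$ in $D\setminus\{d_\zeta:\zeta<\xi\}$ meets $D$ inside $\{d_\zeta:\zeta\le\xi\}$. Conversely, if $\prec$ right-separates $D$ and $\emptyset\neq E\subset D$, then the $\prec$-least point of $E$ is isolated in $E$.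
\end{proof}

The well-order is the form of this property that the proof of Theorem~\ref{thm:general} uses. Left-separated sets behave differently: $\mathbb Q$ has no isolated points, so it is not right-separated, but it is left-separated by any enumeration in type $\omega$, since finite sets are closed. In fact every space has a dense left-separated subspace, and this gives part (3).

\begin{lemma}\label{lem:left}
Let $p$ be a non-isolated point of a space $Z$ such that $\{p\}$ is closed. Then $p\in\overline D$ for some left-separated set $D\subset Z\setminus\{p\}$.
\end{lemma}

\begin{proof}
The set $Z'=Z\setminus\{p\}$ is open. Choose recursively points $x_\xi\in Z'\setminus\overline{\{x_\zeta:\zeta<\xi\}}$ for as long as this set is nonempty. The points are distinct, so the recursion stops, and the set $D$ of chosen points then satisfies $Z'\subset\overline D$. The open set $Z'\setminus\overline{\{x_\zeta:\zeta<\xi\}}$ contains $x_\xi$ and no $x_\zeta$ with $\zeta<\xi$, so $D$ is left-separated. Since $p$ is not isolated, $p\in\overline{Z'}\subset\overline D$.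
\end{proof}

\section{One and two coordinates}\label{sec:model}

We want a point $p$ in the closure of a set $Y$ such that discrete subsets of $Y$ are too thin to reach $p$. Without separation axioms this is easy.

\medskip
\noindent\textbf{One coordinate.} Let $Y=\omega_1$, and let the nonempty open subsets of $Y\cup\{p\}$ be the sets $[\alpha,\omega_1)$ and $\{p\}\cup[\alpha,\omega_1)$ with $\alpha<\omega_1$. This is a $P$-space, because a countable set of countable ordinals is bounded in $\omega_1$, and $p\in\overline Y$. If $\alpha<\alpha'$, then every neighborhood of $\alpha$ contains $\alpha'$. So a discrete subset of $Y$ has at most one point $\alpha$, and $\{p\}\cup[\alpha+1,\omega_1)$ misses it. Discrete sets are small because each point sees all larger points; for the same reason the space is not $T_1$.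

\medskip
\noindent\textbf{Two coordinates.} To separate points, let neighborhoods freeze a coordinate; to keep discrete sets small, add a coordinate that remains free to grow. Let $Y=\omega_1\times\omega_2$, and take as a base for $Y\cup\{p\}$ the sets
\[
\{\alpha\}\times[\beta,\omega_2)\qquad\text{and}\qquad \{p\}\cup\bigl([\alpha,\omega_1)\times[\beta,\omega_2)\bigr).
\]
A countable intersection of basic neighborhoods of a point is again a basic neighborhood of that point: take suprema of the parameters. So this is a $P$-space, and $p\in\overline Y$. Each column $\{\alpha\}\times\omega_2$ is clopen: the other columns are open, and $\{p\}\cup\bigl([\alpha+1,\omega_1)\times\omega_2\bigr)$ misses it. Hence points in different columns are separated from each other, and every point of $Y$ is separated from $p$.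

Let $D\subset Y$ be discrete. If $\beta<\beta'$, every neighborhood of $(\alpha,\beta)$ contains $(\alpha,\beta')$, so $D$ meets each column at most once. Hence $|D|\le\aleph_1$, and since $\omega_2$ is regular the second coordinates of the points of $D$ lie below some $\gamma<\omega_2$. The neighborhood $\{p\}\cup\bigl(\omega_1\times[\gamma,\omega_2)\bigr)$ misses $D$. This is the main idea: \emph{the number of possible values of the frozen part is smaller than the regular cardinal in the free coordinate}. The inequality matters. In $\omega_1\times\omega_1$ with the analogous topology, the diagonal meets each column once, so it is discrete, and it meets every neighborhood of $p$.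

\medskip
\noindent\textbf{How many coordinates?} Two points in one column are still not separated. Freezing the second coordinate calls for a third, and so on. With finitely many coordinates, either the last one is never frozen and the space is not $T_1$, or all can be frozen and $Y$ itself is discrete. With a limit number of coordinates, a point can have neighborhoods that freeze longer and longer initial segments, none of which freezes everything. With $\omega$ coordinates the intersection of these countably many neighborhoods is a single non-isolated point, so the space is not a $P$-space. With $\omega_1$ coordinates, countably many initial segments are contained in one. For $P_\kappa$-spaces we use $\kappa$ coordinates.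

\section{The space}\label{sec:space}

Fix an infinite regular cardinal $\kappa$ and a cardinal $\tau$, and let $\mu=\max(\kappa,\tau)$. For Theorem~\ref{thm:main} take $\kappa=\tau=\mu=\omega_1$.

\subsection*{The cardinals}
When the first $i$ coordinates are frozen, the frozen part ranges over $\prod_{l<i}\lambda_l$, and the cardinals in the free coordinates must exceed the size of this product. We do not need to compute that size; it is enough to jump over an upper bound for it. Define by recursion on $i<\kappa$
\[
\theta_i=\max\Bigl(\mu,\ \sup_{l<i}\lambda_l\Bigr),\qquad \lambda_i=(2^{\theta_i})^+ .
\]
The rest of the paper uses only the following two properties.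
\begin{enumerate}
\item[(a)] Each $\lambda_j$ is regular and $\lambda_j>\mu$.
\item[(b)] If $i\le j<\kappa$, then $\bigl|\prod_{l<i}\lambda_l\bigr|<\lambda_j$.
\end{enumerate}
Property (a) holds because $\lambda_j$ is a successor cardinal and $\mu\le\theta_j<2^{\theta_j}<\lambda_j$. For (b), we have $\lambda_l\le\theta_i$ for $l<i$, and $|i|<\kappa\le\theta_i$, and $\theta_i\le\theta_j$; hence
\[
\Bigl|\prod_{l<i}\lambda_l\Bigr|\le\theta_i^{\,|i|}\le\theta_i^{\,\theta_i}\le 2^{\theta_i}<\lambda_i\le\lambda_j .
\]

Let $Y=\prod_{i<\kappa}\lambda_i$, and write $f\le g$ if $f(j)\le g(j)$ for \emph{all} $j<\kappa$. A set $E\subset Y$ is \emph{cofinal} if for every $g\in Y$ there is $h\in E$ with $h\ge g$. Properties (a) and (b) enter through two ways of bounding subsets of $Y$: small sets are bounded everywhere, and larger sets are bounded on a tail of the coordinates.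

\begin{lemma}\label{lem:bound}
Let $G\subset Y$.
\begin{enumerate}
\item[(i)] If $|G|\le\mu$, there is $g^*\in Y$ with $g\le g^*$ for all $g\in G$.
\item[(ii)] If $i<\kappa$ and $|G|\le\bigl|\prod_{l<i}\lambda_l\bigr|$, there is $F\in Y$ with $g(j)<F(j)$ for all $g\in G$ and all $j\ge i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $g^*(j)=\sup_{g\in G}g(j)$. By (a), $|G|<\lambda_j$ and $\lambda_j$ is regular, so $g^*(j)<\lambda_j$. (ii) Let $F(j)=0$ for $j<i$ and $F(j)=\sup_{g\in G}(g(j)+1)$ for $j\ge i$. By (b), $|G|<\lambda_j$ for $j\ge i$, so $F(j)<\lambda_j$ by regularity.
\end{proof}

\subsection*{The topology}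
For $f\in Y$ and $i<\kappa$ let
\[
B(f,i)=\{h\in Y:\ h{\restriction}i=f{\restriction}i\ \text{ and }\ h(j)\ge f(j)\ \text{ for all } j\ge i\}.
\]
Thus $B(f,i)$ freezes the coordinates below $i$ and lets the others grow, and $f\in B(f,i)$. Let $X=Y\cup\{p\}$ with $p\notin Y$, and for $g\in Y$ let
\[
W_g=\{p\}\cup\{h\in Y:h\ge g\}=\{p\}\cup B(g,0).
\]
Call $O\subset X$ \emph{open} if
\begin{itemize}
\item for every $h\in O\cap Y$ there is $i<\kappa$ with $B(h,i)\subset O$, and
\item if $p\in O$, there is $g\in Y$ with $W_g\subset O$.
\end{itemize}
The basic inclusion is
\begin{equation}\label{eq:nest}
h\in B(f,i)\ \text{ and }\ i\le k<\kappa\quad\Longrightarrow\quad B(h,k)\subset B(f,i).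
\end{equation}
Indeed, let $e\in B(h,k)$. For $j<i$ we have $e(j)=h(j)=f(j)$; for $i\le j<k$ we have $e(j)=h(j)\ge f(j)$; for $j\ge k$ we have $e(j)\ge h(j)\ge f(j)$. With $h=f$, \eqref{eq:nest} says that $B(f,k)\subset B(f,i)$ for $i\le k$.

\begin{proposition}\label{prop:space}
The open sets form a topology on $X$ with the following properties.
\begin{enumerate}
\item[(i)] $X$ is a $P_\kappa$-space.
\item[(ii)] For $f\in Y$, the family $\{B(f,i):1\le i<\kappa\}$ is a strictly decreasing local base at $f$ of clopen subsets of $X$. The family $\{W_g:g\in Y\}$ is a local base at $p$ of clopen sets.
\item[(iii)] $X$ is zero-dimensional, Hausdorff, and has no isolated points.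
\item[(iv)] For $E\subset Y$, we have $p\in\overline E$ if and only if $E$ is cofinal. In particular $p\in\overline Y$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Topology and {\rm(i)}.} The sets $\emptyset$ and $X$ are open, and both conditions pass to unions. Since $\kappa$ is infinite, it remains to show that an intersection $O=\bigcap_{n<\nu}O_n$ of $\nu<\kappa$ open sets is open. If $h\in O\cap Y$, choose $i_n$ with $B(h,i_n)\subset O_n$. Then $i=\sup_ni_n<\kappa$ because $\kappa$ is regular, and $B(h,i)\subset O$ by \eqref{eq:nest}. If $p\in O$, choose $g_n$ with $W_{g_n}\subset O_n$. As $\nu<\kappa\le\mu$, Lemma~\ref{lem:bound}(i) gives $g\in Y$ above all $g_n$, and $W_g\subset\bigcap_nW_{g_n}\subset O$.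

\emph{{\rm(ii)} Local bases.} By \eqref{eq:nest} with $k=i$, every $h\in B(f,i)$ has $B(h,i)\subset B(f,i)$. So $B(f,i)$ is open, and so is $W_g=\{p\}\cup B(g,0)$. An open set containing $f$ contains some $B(f,i)$, hence $B(f,\max(i,1))$; an open set containing $p$ contains some $W_g$. If $i<k$, the function that equals $f(i)+1$ at $i$ and agrees with $f$ elsewhere lies in $B(f,i)\setminus B(f,k)$, so the base at $f$ is strictly decreasing.

\emph{{\rm(ii)} Closedness.} First, $Y\setminus B(f,i)$ is open for every $i<\kappa$. Let $h\in Y\setminus B(f,i)$. There is a coordinate $j$ such that either $j<i$ and $h(j)\ne f(j)$, or $j\ge i$ and $h(j)<f(j)$. Every $e\in B(h,j+1)$ has $e(j)=h(j)$, so $e$ fails the same requirement at $j$; thus $B(h,j+1)\subset Y\setminus B(f,i)$. Taking $i=0$ shows that $X\setminus W_g=Y\setminus B(g,0)$ is open. For $i\ge1$ we must also separate $p$ from $B(f,i)$. Take $g\in Y$ with $g(0)=f(0)+1$. Every $h\in B(f,i)$ has $h(0)=f(0)<g(0)$, so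
\begin{equation}\label{eq:sep}
W_g\cap B(f,i)=\emptyset\qquad(i\ge1,\ g(0)=f(0)+1).
\end{equation}
Hence $X\setminus B(f,i)=(Y\setminus B(f,i))\cup W_g$ is open.

\emph{{\rm(iii)}} Zero-dimensionality follows from (ii). If $h,h'\in Y$ differ at $j$, then $B(h,j+1)\cap B(h',j+1)=\emptyset$, since both sets freeze the coordinate $j$. A point $f\in Y$ is separated from $p$ by \eqref{eq:sep}. No $f\in Y$ is isolated, because $B(f,i)\supsetneq B(f,i+1)\ni f$; and $p$ is not isolated, because $g\in W_g$.

\emph{{\rm(iv)}} The set $E$ meets $W_g$ exactly when some $h\in E$ satisfies $h\ge g$.
\end{proof}

The restriction $i\ge1$ in (ii) is needed: $B(f,0)$ is cofinal, since it contains the pointwise maximum of $f$ and any $g$, so $p$ lies in its closure. The number of coordinates determines exactly which intersections are open: $\bigcap_{i<\kappa}B(f,i)=\{f\}$ is not open, so $X$ is not a $P_{\kappa^+}$-space.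

\section{Right-separated sets are not cofinal}\label{sec:cofinal}

By Proposition~\ref{prop:space}(iv), we have to show that a discrete set $D\subset Y$ is not cofinal. Compared with the two-coordinate model there are two new difficulties.

The first is that each $d\in D$ is isolated by its own neighborhood $B(d,i_d)$, and the levels $i_d$ may be unbounded in $\kappa$, so no single initial segment plays the part of the frozen coordinate. We split $D$ into $\kappa$ pieces according to the level; the next lemma shows that one piece inherits cofinality. This step needs Lemma~\ref{lem:bound}(i) for families of size $\kappa$ itself, and this is why (a) asks for $\lambda_j>\kappa$; the $P_\kappa$-property used only families of size less than $\kappa$.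

\begin{lemma}\label{lem:indivisible}
If a cofinal set $D\subset Y$ is the union of at most $\mu$ sets, then one of these sets is cofinal.
\end{lemma}

\begin{proof}
Let $D=\bigcup_{s\in S}E_s$ with $|S|\le\mu$, and suppose that no $E_s$ is cofinal. Choose $g_s\in Y$ such that no $h\in E_s$ satisfies $h\ge g_s$. By Lemma~\ref{lem:bound}(i) there is $g\in Y$ above all $g_s$. Take $h\in D$ with $h\ge g$, and $s$ with $h\in E_s$. Then $h\ge g_s$, a contradiction.
\end{proof}

Once a level $i$ is fixed, the columns of the model are replaced by the \emph{fibers} $\{h\in Y:h{\restriction}i=\eta\}$ for $\eta\in\prod_{l<i}\lambda_l$. The second difficulty is that a fiber is not linearly ordered by $\le$, so a discrete set may meet it many times. For example, the characteristic functions $e_j$ of the singletons $\{j\}$, for $i\le j<\kappa$, lie in one fiber, and $e_k\in B(e_j,i)$ forces $e_k(j)\ge1$, that is, $k=j$. So we count representatives, one for each fiber, and not the points of $D$. The representatives are few enough to be bounded on the free coordinates. A cofinal set has a point above that bound; we do not control the fiber in which it lands, and we need not, since the bound was chosen to work for all fibers at once.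

\begin{lemma}\label{lem:overtake}
Let $E\subset Y$ be cofinal, let $i<\kappa$, and let $R=\{h{\restriction}i:h\in E\}$. For each $\eta\in R$ let $d_\eta\in E$ satisfy $d_\eta{\restriction}i=\eta$. Then there is $h\in E$ such that, for $d=d_{h\restriction i}$, we have $h\in B(d,i)$ and $h\ne d$.
\end{lemma}

\begin{proof}
Since $R\subset\prod_{l<i}\lambda_l$, Lemma~\ref{lem:bound}(ii) gives $F\in Y$ with $d_\eta(j)<F(j)$ for all $\eta\in R$ and $j\ge i$. Pick $h\in E$ with $h\ge F$ and let $d=d_{h\restriction i}$. Then $h{\restriction}i=d{\restriction}i$, and $h(j)\ge F(j)>d(j)$ for all $j\ge i$. So $h\in B(d,i)$, and $h\neq d$ because $h(i)>d(i)$.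
\end{proof}

If $B(d,i)$ isolates $d$ in $E$ for every $d\in E$, any choice of representatives gives a contradiction at once; this is all that discrete sets require. In a right-separated set the neighborhood of $d$ excludes only the points that come later than $d$. We therefore take as representative the earliest point in each fiber, so that the point $h$ of Lemma~\ref{lem:overtake} comes later than $d$.

\begin{proposition}\label{prop:key}
If $D\subset Y$ is a union of at most $\mu$ right-separated subspaces, then $p\notin\overline D$.
\end{proposition}

\begin{proof}
Write $D=\bigcup_{\alpha<\mu}D^\alpha$, where $D^\alpha$ is right-separated by the well-order $\prec_\alpha$; some $D^\alpha$ may be empty. By Proposition~\ref{prop:space}(ii), for each $d\in D^\alpha$ there is $i^\alpha_d<\kappa$ with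
\begin{equation}\label{eq:right}
B(d,i^\alpha_d)\cap D^\alpha\subset\{e:e\preceq_\alpha d\}.
\end{equation}
Let $D^\alpha_i=\{d\in D^\alpha:i^\alpha_d\le i\}$. Then $D$ is the union of the sets $D^\alpha_i$ with $\alpha<\mu$ and $i<\kappa$, and there are at most $\mu\cdot\kappa=\mu$ of them.

Suppose that $p\in\overline D$, so that $D$ is cofinal. By Lemma~\ref{lem:indivisible}, some $E=D^\alpha_i$ is cofinal. For $\eta\in R=\{h{\restriction}i:h\in E\}$ let $d_\eta$ be the $\prec_\alpha$-least $d\in E$ with $d{\restriction}i=\eta$. Lemma~\ref{lem:overtake} gives $h\in E$ such that $d=d_{h\restriction i}$ satisfies $h\in B(d,i)$ and $h\ne d$. Since $d\in E$, we have $i^\alpha_d\le i$, so $h\in B(d,i)\subset B(d,i^\alpha_d)$ by \eqref{eq:nest}, and \eqref{eq:right} gives $h\preceq_\alpha d$. Since $h\in E$ and $h{\restriction}i=d{\restriction}i$, the minimality of $d$ gives $d\preceq_\alpha h$. Hence $h=d$, a contradiction.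
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $X=Y\cup\{p\}$ be the space of Section~\ref{sec:space}. By Proposition~\ref{prop:space} it is a zero-dimensional Hausdorff $P_\kappa$-space without isolated points.

(1) We have $p\in\overline Y$ by Proposition~\ref{prop:space}(iv), and Proposition~\ref{prop:key} applies to unions of at most $\tau\le\mu$ right-separated subspaces. Scattered subspaces are right-separated by Lemma~\ref{lem:scattered}, and discrete ones by any well-order. Since $\mu\ge1$, Proposition~\ref{prop:key} covers every discrete $D\subset Y$, whatever $\tau$ is. So $Y$ is not closed, while $\overline D\setminus Y=\emptyset$ for every discrete $D\subset Y$.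

(2) Let $x\in Y$ and put $V_i=B(x,1+i)$ for $i<\kappa$. The map $i\mapsto 1+i$ is an order isomorphism of $\kappa$ onto $[1,\kappa)$, so by Proposition~\ref{prop:space}(ii) the sets $V_i$ form a clopen local base at $x$ that is strictly decreasing of order type $\kappa$. By Lemma~\ref{lem:chain}, for every $A\subset X$ with $x\in\overline A$ there is a discrete $D\subset A$ with $x\in\overline D$. Thus the condition of discrete generation holds in $X$ at every point other than $p$, and restricting to $A\subset Y$ shows that $Y$ is discretely generated.

(3) The general statement is Lemma~\ref{lem:left}, and it applies to $p\in X$ because $X$ is Hausdorff and $p$ is not isolated.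
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\kappa=\tau=\omega_1$, so that $\theta_i=\max(\omega_1,\sup_{l<i}\lambda_l)$, $\lambda_i=(2^{\theta_i})^+$ and $Y=\prod_{i<\omega_1}\lambda_i$. By Proposition~\ref{prop:space}, $X$ is a zero-dimensional Hausdorff $P$-space in which $Y$ is not closed, and by Proposition~\ref{prop:key}, $\overline D\subset Y$ for every discrete $D\subset Y$.
\end{proof}

\begin{remark}\label{rem:hyp}
Property (b) is used only in Lemma~\ref{lem:overtake}, through Lemma~\ref{lem:bound}(ii), and it cannot be dropped. Suppose that all $\lambda_j$ equal one regular cardinal $\lambda>\mu$. Then (a) holds, and with it Proposition~\ref{prop:space} and Lemma~\ref{lem:indivisible}. But the set $C$ of constant functions is discrete, because $B(c,1)\cap C=\{c\}$ for $c\in C$, and it is cofinal, because $\sup_{j<\kappa}g(j)<\lambda$ for every $g\in Y$. This is the diagonal of Section~\ref{sec:model}. Some bound on the number of subspaces in part (1) of Theorem~\ref{thm:general} is also necessary, since $Y$ is the union of its singletons. Finally, the proof of Proposition~\ref{prop:key} does not reverse for left-separated sets: it would need a $\prec$-largest point of $E$ in each fiber, which a well-order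 need not provide, and part (3) shows that the conclusion itself fails.
\end{remark}

\begin{thebibliography}{1}

\bibitem{SS}
Santi Spadaro and Paul Szeptycki, \emph{A regular non-weakly discretely generated $P$-space}, arXiv:2403.01880 (2024).

\end{thebibliography}
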